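# Complex realizations of rigid graphs and the constant 3

## 1. The theorem: exponential growth rate exactly 3

Throughout, $G=(V,E)$ is a graph with $n$ vertices. When $G$ is rigid in the plane, $c(G)$ denotes the number of congruence classes of complex realizations with the same edge lengths as a given generic one. Also
$$m(n)=\max\{c(G): G\text{ a rigid graph with } n \text{ vertices}\}\qquad(n\ge 2).$$
All these words are explained in Section 2.

**Main Theorem.** The smallest real $k$ such that $c(G)=O(k^n)$ for all rigid graphs $G$ with $n$ vertices, with a constant independent of $G$ and $n$, exists and equals $3$. In particular $\lim m(n)^{1/n}=3$.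

It follows from two more precise statements. For a multigraph $Q$, let $d(Q)$ be the number of ordered partitions $E(Q)=R\sqcup B$ in which both $R$ and $B$ are edge sets of spanning trees of $Q$. For an edge $r$, let $G/r$ be the multigraph obtained by contracting $r$.

**Theorem 1.** Let $G$ be minimally rigid on $n\ge 3$ vertices and $r\in E(G)$. Then $2c(G)\le d(G/r)\le 2\cdot 3^{n-3}$. Consequently $c(G)\le 3^{n-3}$ for every rigid graph $G$ on $n\ge3$ vertices (and $c(K_2)=1$).

**Theorem 2.** If $m(n)=O(k^n)$, then $k\ge3$. Quantitatively, $m(n)\ge 3^{\,n-O(n\log\log n/\log n)}$ as $n\to\infty$.

Theorem 1 gives $m(n)=O(3^n)$, so $k=3$ works, and Theorem 2 says that nothing smaller does. Since rigid graphs exist for every $n\ge2$ and have $c(G)\ge1$, only $k>0$ is ever at issue.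

The problem is from Bill Jackson and J. C. Owen, "The number of equivalent realisations of a rigid graph", arXiv:1204.1228 (2012).

## 2. Realizations, congruence and rigidity

**Definition (realizations).** A realization of $G$ is a map $p:V\to\mathbb C^2$. On $\mathbb C^2$ we use the *bilinear* form $x\cdot y=x_1y_1+x_2y_2$, and the squared distance of two points $x,y$ is $(x-y)\cdot(x-y)$. Two realizations $p,q$ are *equivalent* if they give the same squared distance to the two ends of every edge, and *congruent* if they give the same squared distance to every pair of vertices. A realization is *generic* if its $2n$ coordinates are algebraically independent over $\mathbb Q$.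

The form is not Hermitian, so a nonzero vector can have squared length $0$: take $(1,i)$, where $1+i^2=0$. This will be essential for the lower bound. It also means that congruent realizations need not differ by an isometry. For $K_2$, placing both vertices at the origin is congruent to placing them at $(0,0)$ and $(1,i)$.

**Definition (rigidity).** $G$ is rigid if its generic realizations in $\mathbb R^2$ are rigid.

We use as known that for a rigid $G$ the number of congruence classes of realizations equivalent to a generic $p$ is finite and does not depend on the generic $p$. This number is $c(G)$.

Let $f_G:\mathbb C^{2n}\to\mathbb C^{E}$ send a realization to its vector of squared edge lengths. We need five facts.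

**(F1) Asimow–Roth.** For $n\ge2$, $G$ is rigid if and only if the generic rank of $df_G$ is $2n-3$. The rank of $df_G$ is decided by minors that are polynomials over $\mathbb Q$, so it is the same at all generic points, real or complex, and at no point is it larger than there.

**(F2)** *The rank of $df_G$ never exceeds $2n-3$ ($n\ge2$).* At a generic $p$ the kernel contains the two-dimensional space of translations and the infinitesimal rotation $u\mapsto(-p_2(u),p_1(u))$. The latter is not a translation, because the points $p(u)$ are not all equal. So the kernel has dimension at least $3$.

**(F3)** Call $G$ *minimally rigid* if it is rigid and $|E|=2n-3$. *Every rigid $G$ has a minimally rigid spanning subgraph $H$, and $c(G)\le c(H)$.* Choose $2n-3$ rows forming a basis of the row space of $df_G$ at a generic point; the corresponding edges form $H$. Realizations that are equivalent for $G$ are equivalent for $H$, and congruence is the same notion for both, so $c(G)\le c(H)$.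

**(F4)** *A rigid graph is connected.* Otherwise two unions of components could be translated independently, and $\ker df_G$ would have dimension at least $4$.

**(F5)** *Adding a new vertex $t$ joined to two distinct old vertices $a,b$ raises the generic rank by $2$.* The two new rows, restricted to the two variables of $t$, are $2(p(t)-p(a))$ and $2(p(t)-p(b))$, which are linearly independent for generic $p$. The old rows do not involve these variables, so the matrix is block triangular. Hence, starting from $K_2$, repeated additions of this kind give minimally rigid graphs.

**Isotropic coordinates.** Put $z=x_1+ix_2$ and $w=x_1-ix_2$. Then $x\cdot x=zw$. A realization is now a pair $(z,w)\in\mathbb C^V\times\mathbb C^V$. Orient every edge, and for $e=uv$ write $z_e=z_u-z_v$, $w_e=w_u-w_v$. The squared length of $e$ is $z_ew_e$. In particular, *the squared length is $0$ exactly when the ends agree in $z$ or agree in $w$*. For the vector $(1,i)$ we get $z=0$, $w=2$.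

## 3. Triangles and fans by hand

Fix a minimally rigid $G$ on $n\ge3$ vertices, a generic $p$, and $\lambda=f_G(p)$. Define
$$S=\{(z,w): z_ew_e=\lambda_e\text{ for all }e\in E\}/\!\sim, \tag{1}$$
where $\sim$ is generated by translations of $z$, translations of $w$, and the scalings $(z,w)\mapsto(sz,s^{-1}w)$ with $s\in\mathbb C^*$.

**Step: the numbers $\lambda_e$ are algebraically independent.** The purpose is to know that $\lambda$ satisfies no hidden relation. The generic rank of $df_G$ is $2n-3=|E|$, so the components of $f_G$ are algebraically independent polynomials over $\mathbb Q$. If $P(\lambda)=0$ for a nonzero rational polynomial $P$, then $P\circ f_G$ is a nonzero polynomial over $\mathbb Q$ that vanishes at the generic point $p$, which is impossible. So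
$$\text{the numbers }\lambda_e\ (e\in E)\text{ are algebraically independent over }\mathbb Q, \tag{2}$$
and in particular $\lambda_e\ne0$, so every $z_e$ and $w_e$ in (1) is nonzero.

**Step: $2c(G)\le|S|$.** The purpose is to replace congruence classes by elements of $S$. Pairs related by $\sim$ are congruent, because $(z_u-z_v)(w_u-w_v)$ is unchanged for every pair $u,v$. So each congruence class of realizations equivalent to $p$ is a nonempty union of elements of $S$. It is closed under the swap $[z,w]\mapsto[w,z]$, which is well defined on $S$ and preserves all squared distances. We claim that the swap has no fixed point. If $[w,z]=[z,w]$, then for some $s\ne0$ we have $w_e=sz_e$ for all $e$, hence $\lambda_e=(\sqrt s\,z_e)^2$. Translate so that one vertex has $z=0$. Then all $\lambda_e$ lie in the field generated over $\mathbb Q$ by the $n-1$ remaining numbers $\sqrt s\,z_u$, whose transcendence degree is at most $n-1$. By (2) it is at least $2n-3$, and $2n-3>n-1$ because $n\ge3$. This is a contradiction. So every congruence class contains at least two elements of $S$.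

**The triangle.** Let $G=K_3$ with edges $1,2,3$ oriented around the cycle, so $z_1+z_2+z_3=0$ and $w_1+w_2+w_3=0$. Scale so that $z_1=1$. With $w_i=\lambda_i/z_i$ and $z_3=-(1+z_2)$, the second equation becomes
$$\lambda_1z_2^2+(\lambda_1+\lambda_2-\lambda_3)z_2+\lambda_2=0. \tag{3}$$
The discriminant $(\lambda_1+\lambda_2-\lambda_3)^2-4\lambda_1\lambda_2$ is nonzero by (2), so $|S|=2$. Here $c(K_3)=1$, since all pairs are edges. The multigraph $K_3/r$ is a double edge, so $d(K_3/r)=2$. Theorem 1 is sharp for $n=3$.

**The fan.** Let $G$ have vertices $a,b$ joined by an edge $r$, and $n-2$ further vertices, each joined to both $a$ and $b$. It is minimally rigid by (F5). Normalize $z_a=w_a=0$, $z_b=1$, $w_b=D=\lambda_{r}$. A further vertex $v$ satisfies $z_vw_v=\alpha$ and $(z_v-1)(w_v-D)=\beta$, which gives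
$$w_v=\alpha+D-\beta-Dz_v,\qquad Dz_v^2-(\alpha+D-\beta)z_v+\alpha=0.$$
The product of the roots is $\alpha/D$. If one root comes from $p$, with $p(a)$ translated to $0$ and before the scaling, it is $z_v/z_b$ and the other root is $w_v/w_b$; these differ as $p$ is generic. So each of the $n-2$ vertices has exactly two positions, and $|S|=2^{n-2}$. Fix the position of one vertex $v_1$ as well as $a$ and $b$, with the position of $v_1$ coming from $p$. We get $2^{n-3}$ realizations that agree on three affinely independent points $b_1,b_2,b_3$. They are pairwise non-congruent, by the following remark, which we will need again.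

**Three-point remark.** If $\xi,\xi'\in\mathbb C^2$ have the same squared distances to three affinely independent points $b_1,b_2,b_3$, then $\xi\cdot\xi-\xi'\cdot\xi'=2(\xi-\xi')\cdot b_i$ for $i=1,2,3$. Hence $(\xi-\xi')\cdot(b_1-b_i)=0$ for $i=2,3$. Since $b_1-b_2$ and $b_1-b_3$ span $\mathbb C^2$ and the form is nondegenerate, $\xi=\xi'$.

So $c(G)\ge2^{n-3}$, and with $2c(G)\le|S|$ we get $c(G)=2^{n-3}$. In $G/r$ each of the $n-2$ vertices is joined by a double edge to the contracted vertex; the two edges of each pair must get different classes, and any such choice works, so $d(G/r)=2^{n-2}=2c(G)$. The fan shows that $k\ge2$ is necessary. Theorem 1 says that the answer is at most $3$.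

## 4. Bézout's theorem gives base 4

The natural first attempt at an upper bound counts degrees. Choose an edge $r=uv$, oriented so that $z_r=z_v-z_u$. Each element of $S$ has exactly one representative with $z_u=w_u=0$, $z_v=1$, and then $w_v=\lambda_r$. There remain $n-2$ unknown $z$'s, $n-2$ unknown $w$'s, and $2n-4$ equations $z_ew_e=\lambda_e$, $e\ne r$, each of degree at most $1$ in the $z$'s and at most $1$ in the $w$'s. Bézout's theorem on $\mathbb P^{n-2}\times\mathbb P^{n-2}$ bounds the number of isolated solutions by the coefficient of $\alpha^{n-2}\beta^{n-2}$ in $(\alpha+\beta)^{2n-4}$, that is, by
$$\binom{2n-4}{n-2}\ \ge\ \frac{4^{n-2}}{2n-3}.$$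
For the triangle this is the correct $2$. For the fan with $n=4$ it is $6$, while $|S|=4$. The base obtained is $4$.

The loss is visible in the expansion: each edge $e\ne r$ chooses $\alpha$ or $\beta$, so the binomial coefficient counts all splittings of $E\setminus\{r\}$ into two sets of $n-2$ edges. Degrees do not see the graph. In the fan with $n=4$, two of the six splittings put a parallel pair of $G/r$ into one class, and the other four are pairs of spanning trees of $G/r$. This suggests proving that solutions inject into the splittings into *two spanning trees*, which is the inequality $|S|\le d(G/r)$. What forces trees is the relation $\sum\pm z_e=0$ around each cycle, and the tool that turns this relation into combinatorics is a valuation.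

## 5. A valuation that puts all edges on different scales

**Definition (valuation).** A valuation on a field $K$ is a map $v:K\to\Gamma\cup\{\infty\}$, with $\Gamma$ a totally ordered abelian group, such that $v(a)=\infty$ only for $a=0$, $v(ab)=v(a)+v(b)$, and $v(a+b)\ge\min(v(a),v(b))$.

Since $\Gamma$ is torsion-free, $v(-1)=0$, and signs never matter. If exactly one term of a finite sum has minimal value, then that value is the value of the sum. Consequently:
$$\text{if a finite sum of nonzero terms is } 0,\text{ the minimal value is attained at least twice.} \tag{4}$$

**Construction.** Choose real numbers $\theta_e$ $(e\in E)$ linearly independent over $\mathbb Q$. On polynomials in the $\lambda_e$ with rational coefficients set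
$$v\Big(\sum_a c_a\lambda^a\Big)=\min\Big\{\sum_e a_e\theta_e: c_a\ne0\Big\}.$$
This is meaningful by (2). Distinct monomials have distinct values by the independence of the $\theta_e$, so in a product of two polynomials the product of the two minimal monomials is the unique minimal one. Hence $v$ is multiplicative. It extends to a valuation on $\mathbb Q(\lambda_e:e\in E)$ with $v(\lambda_e)=\theta_e$. For example, if $\theta_1<\theta_2$ then $v(\lambda_1+5\lambda_2)=\theta_1$. By Chevalley's extension theorem, $v$ extends to a valuation on $\mathbb C$ with values in a totally ordered abelian group containing $\bigoplus_e\mathbb Z\theta_e$.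

For a solution $[z,w]\in S$ put
$$x_e=v(z_e),\qquad y_e=v(w_e),\qquad x_e+y_e=\theta_e. \tag{5}$$
By (4), on every cycle of $G$ the minimum of $x$ is attained at least twice, and likewise the minimum of $y$.

**The triangle again.** Let $\theta_1<\theta_2<\theta_3$ and $z_1=1$, so $x_1=0$, $y_1=\theta_1$. The minimum of $x$ is attained twice, which leaves three cases.

* $x_2=0\le x_3$. Then $y_2=\theta_2>\theta_1=y_1$, so the minimum of $y$ must be $y_3=\theta_1$, and $x_3=\theta_3-\theta_1$.
* $x_3=0\le x_2$. Then $y_3=\theta_3>\theta_1$, so $y_2=\theta_1$, and $x_2=\theta_2-\theta_1$.
* $x_2=x_3<0$. Then $y_2,y_3>\theta_1=y_1$, and the minimum of $y$ is attained once, which is impossible.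

The product of the roots of (3) has value $\theta_2-\theta_1$, so the two roots are neither both of the first kind (product of value $0$) nor both of the second (product of value $2(\theta_2-\theta_1)$). One root is of each kind, and the valuation separates the two solutions.

## 6. Two spanning trees from one solution

Fix $[z,w]\in S$. Let $A_1,\dots,A_a$ be the level classes of $x$ on $E$ (maximal sets of edges on which $x$ is constant), and $B_1,\dots,B_b$ those of $y$. Write $A(e)$, $B(e)$ for the classes containing $e$.

**Step 1: $a\le n-1$ and $b\le n-1$.** This limits how many scales can occur. Pick one edge from each $A_i$. The picked edges have distinct $x$-values, so by (4) they contain no cycle. A forest on $n$ vertices has at most $n-1$ edges, so $a\le n-1$. The same argument with $y$ gives $b\le n-1$.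

**Step 2: the class graph is a tree.** This is where independence of the $\theta_e$ enters. Let $\mathcal B$ be the bipartite multigraph with nodes $A_1,\dots,A_a,B_1,\dots,B_b$ in which each $e\in E$ is an edge joining $A(e)$ to $B(e)$. Suppose that $e_1,\dots,e_{2l}$ $(l\ge1)$ is a cycle of $\mathcal B$; a pair of parallel edges is the case $l=1$. Consecutive edges share alternately an $A$-node and a $B$-node, so in
$$\theta_{e_1}-\theta_{e_2}+\dots-\theta_{e_{2l}}=\sum_j(-1)^{j+1}(x_{e_j}+y_{e_j})$$
the $x$-terms cancel in pairs sharing an $A$-node and the $y$-terms cancel in pairs sharing a $B$-node. So the sum is $0$, contradicting independence. Thus $\mathcal B$ is a forest with $2n-3$ edges on $a+b\le 2n-2$ nodes. A forest has fewer edges than nodes, so $a=b=n-1$ and $\mathcal B$ is a tree.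

**Step 3: definition of $T_1$ and $T_2$.** The tree $\mathcal B$ has edge set $E$, and rooting it splits $E$. Fix $r\in E$ and root $\mathcal B$ at $A(r)$. Each edge of $\mathcal B$ is the parent edge of exactly one non-root node. Put
$$T_1=\{r\}\cup\{\text{parent edges of the nodes }A_i\ne A(r)\},\qquad T_2=\{\text{parent edges of the nodes }B_j\}. \tag{6}$$
The edge $r$ joins the root to $B(r)$, so it is the parent edge of $B(r)$ and lies in $T_2$. Hence $T_1\cup T_2=E$ and $T_1\cap T_2=\{r\}$. The set $T_1$ contains exactly one edge of each class $A_i$, and $T_2$ exactly one edge of each class $B_j$. As in Step 1, each has $n-1$ edges and no cycle, so *$T_1$ and $T_2$ are spanning trees of $G$*. The pair $(T_1,T_2)$ depends only on $[z,w]$: translations do not change $z_e,w_e$, and scaling by $s$ shifts $x$ by $v(s)$ and $y$ by $-v(s)$, which does not change the level classes.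

**Step 4: the maps $\pi_1,\pi_2$.** They record how the leading term of an edge is carried by a tree. For $f\in E$ let $P_1(f)$ be the path in $T_1$ joining the ends of $f$. Then $z_f=\sum_{g\in P_1(f)}\pm z_g$, and the values $x_g$ $(g\in T_1)$ are distinct. Hence
$$x_f=\min_{g\in P_1(f)}x_g,\ \text{ attained at a unique edge } \pi_1(f)\in P_1(f), \tag{7}$$
and $\pi_1(f)$ is the element of $T_1$ in the class $A(f)$. Similarly, with $P_2(f)$ the path in $T_2$,
$$y_f=\min_{g\in P_2(f)}y_g,\ \text{ attained at a unique edge } \pi_2(f)\in P_2(f), \tag{8}$$
and $\pi_2(f)$ is the element of $T_2$ in the class $B(f)$.

**Lemma 3 (climbing).** Start at any $e\in E$ and repeatedly apply $\pi_1$ to elements of $T_2\setminus\{r\}$ and $\pi_2$ to elements of $T_1\setminus\{r\}$. After finitely many steps one reaches $r$.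

*Proof.* If $e\in T_2\setminus\{r\}$, then $e$ is the parent edge of $B(e)$ and leads to its parent $A(e)$. The element of $T_1$ in $A(e)$ is the parent edge of $A(e)$, or $r$ if $A(e)$ is the root. If $e\in T_1\setminus\{r\}$, then $e$ is the parent edge of $A(e)$ and leads to its parent $B(e)$, and the element of $T_2$ in $B(e)$ is the parent edge of $B(e)$. So each application either gives $r$ or moves one edge up the rooted tree $\mathcal B$. An upward walk that has not yet stopped arrives at an edge at the root; this edge is the parent edge of a $B$-node, so it lies in $T_2$, and the next application (if it is not $r$ itself) gives $r$. $\square$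

**The triangle once more.** In the second kind of solution, $x=(0,\theta_2-\theta_1,0)$ and $y=(\theta_1,\theta_1,\theta_3)$. The $A$-classes are $\{2\},\{1,3\}$, and the $B$-classes are $\{1,2\},\{3\}$. The tree $\mathcal B$ is the path
$$\{2\}\;\overset{2}{-}\;\{1,2\}\;\overset{1}{-}\;\{1,3\}\;\overset{3}{-}\;\{3\}.$$
With $r=1$ the root is $\{1,3\}$, and $T_1=\{1,2\}$, $T_2=\{1,3\}$. The first kind has $A$-classes $\{3\},\{1,2\}$ and $B$-classes $\{2\},\{1,3\}$, and gives $T_1=\{1,3\}$, $T_2=\{1,2\}$. The two solutions yield the two ordered partitions of the double edge $K_3/r$.

## 7. The tree pair determines the solution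

**Proposition 4.** The map $[z,w]\mapsto(T_1,T_2)$ is injective on $S$.

Let $[z,w]$ and $[z',w']$ give the same $(T_1,T_2)$. Scale so that $z_r=z'_r$. Then $w_r=\lambda_r/z_r=w'_r$. Let $x,y$ and $x',y'$ be the values for the two solutions. The paths $P_1(e),P_2(e)$ are the same for both, and (7) and (8) hold for both. Below, $\pi_1,\pi_2$ belong to $(z,w)$. Note that for $e\in T_1$ one has $\pi_1(e)=e$, which gives no information; this is why climbing uses $\pi_1$ only on $T_2$ and $\pi_2$ only on $T_1$.

**Step 1: $x=x'$ and $y=y'$.** First we show that the values agree. By (5), $u_e:=x_e-x'_e=-(y_e-y'_e)$. Let $\delta=\max_eu_e$, and let $e\ne r$ with $u_e=\delta$.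

* If $e\in T_2$: by (7) for the primed solution there is $g\in P_1(e)$ with $x'_g=x'_e$. By (7) for the unprimed one, $x_g\ge x_e$. Hence $u_g\ge u_e=\delta$, so $u_g=\delta$ and $x_g=x_e$. Uniqueness in (7) gives $g=\pi_1(e)$, so $u_{\pi_1(e)}=\delta$.
* If $e\in T_1$: let $g=\pi_2(e)$, so $y_g=y_e$. By (8) for the primed solution, $y'_g\ge y'_e$. Hence $y_g-y'_g\le y_e-y'_e=-\delta$, that is $u_g\ge\delta$, and so $u_{\pi_2(e)}=\delta$.

So the property $u_e=\delta$ climbs. By Lemma 3, $\delta=u_r=0$. Exchanging the two solutions gives $\max_e(-u_e)=0$. Therefore $u_e=0$ for all $e$.

**Step 2: $z_e=z'_e$ and $w_e=w'_e$ for all $e$.** Now we compare the solutions themselves, again by letting the worst discrepancy climb to $r$. Put $\rho_e=z_e/z'_e-1$. Then $z_e-z'_e=\rho_ez'_e$. From $z_ew_e=\lambda_e=z'_ew'_e$ we get $w'_e=w_ez_e/z'_e=(1+\rho_e)w_e$, so $w'_e-w_e=\rho_ew_e$. Suppose that not all $\rho_e$ vanish, and let $\nu=\min_ev(\rho_e)<\infty$. Let $e\ne r$ with $v(\rho_e)=\nu$.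

* If $e\in T_2$: subtract the two expansions of $z_e$ and $z'_e$ along $P_1(e)$ to get $\rho_ez'_e=\sum_{g\in P_1(e)}\pm\rho_gz'_g$. By Step 1, $v(z'_g)=x_g$ for every edge $g$. The left side has value $\nu+x_e$. A term with $g\ne\pi_1(e)$ has value at least $\nu+x_g>\nu+x_e$ by (7). The term $g=\pi_1(e)$ has value at least $\nu+x_e$. If this were strict, every term on the right would have value greater than $\nu+x_e$, and so would the sum. Hence it has value exactly $\nu+x_e$, that is, $v(\rho_{\pi_1(e)})=\nu$.
* If $e\in T_1$: subtract the expansions of $w'_e$ and $w_e$ along $P_2(e)$ to get $\rho_ew_e=\sum_{g\in P_2(e)}\pm\rho_gw_g$. The left side has value $\nu+y_e$, terms with $g\ne\pi_2(e)$ have value at least $\nu+y_g>\nu+y_e$ by (8), and the same reasoning gives $v(\rho_{\pi_2(e)})=\nu$.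

By Lemma 3, $v(\rho_r)=\nu<\infty$. But $\rho_r=0$, a contradiction. So all $\rho_e=0$.

**Step 3: the classes agree.** Since $G$ is connected (F4), equal differences along edges mean that $z,z'$ agree up to a translation, and so do $w,w'$. Hence $[z,w]=[z',w']$. $\square$

**From $G$ to $G/r$.** A set $T\ni r$ is a spanning tree of $G$ exactly when $T\setminus r$ is a spanning tree of $G/r$. So pairs of spanning trees with $T_1\cup T_2=E$ and $T_1\cap T_2=\{r\}$ correspond, via $(T_1\setminus r,T_2\setminus r)$, to the ordered partitions counted by $d(G/r)$. With Section 3 and Proposition 4,
$$2c(G)\le|S|\le d(G/r). \tag{9}$$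

## 8. Counting pairs of spanning trees: base 3

**Lemma 5.** If $Q$ is a multigraph with $N\ge2$ vertices and $2N-2$ edges, then $d(Q)\le2\cdot3^{N-2}$.

For instance, $K_4$ has $N=4$ and $6$ edges. Its spanning trees are $12$ paths and $4$ stars. The complement of a path $abcd$ is the path $cadb$, and the complement of a star is a triangle. So $d(K_4)=12\le18$.

*Proof.* Induction on $N$. For $N=2$ there are two edges and each class has exactly one, so $d(Q)\le2$. Let $N\ge3$ and assume $d(Q)>0$. Then $Q$ has no loop, and every vertex has degree at least $2$, because both trees meet it. The degree sum is $4N-4<4N$, so some vertex $t$ has degree $2$ or $3$.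

*Degree 2.* In every partition $t$ is a leaf of both trees. Deleting $t$ gives a partition of $Q-t$ into two spanning trees, where $Q-t$ has $N-1$ vertices and $2N-4=2(N-1)-2$ edges. Each such partition arises at most twice, according to which of the two edges at $t$ is in $R$. So $d(Q)\le2d(Q-t)\le4\cdot3^{N-3}\le2\cdot3^{N-2}$.

*Degree 3.* In every partition one class contains exactly one edge $\ell$ at $t$, and the other class contains the other two, $ty$ and $tz$, with $y\ne z$ since otherwise they form a cycle. Delete $t$ and put a new edge $yz$ into the latter class. The first class loses a leaf, and in the second the path $y,t,z$ is replaced by the edge $yz$. So we get a partition into two spanning trees of $Q_\ell:=(Q-t)+yz$, which has $N-1$ vertices and $2N-2-3+1=2(N-1)-2$ edges. The partition of $Q$ is recovered from $\ell$ and the new partition, because the class of $yz$ tells which class contained $ty$ and $tz$. There are three choices of $\ell$ (those with $y=z$ contribute nothing), so $d(Q)\le\sum_\ell d(Q_\ell)\le3\cdot2\cdot3^{N-3}=2\cdot3^{N-2}$. $\square$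

**End of the proof of Theorem 1.** $G/r$ has $N=n-1\ge2$ vertices and $2n-4=2N-2$ edges, so $d(G/r)\le2\cdot3^{n-3}$. With (9) this is the first assertion. By (F3), $c(G)\le3^{n-3}$ for every rigid $G$ on $n\ge3$ vertices. For $K_2$ equivalence and congruence coincide, so $c(K_2)=1$. $\blacksquare$

## 9. Counting at a special fiber

For the lower bound we need graphs with many realizations, and a generic $\lambda$ gives no explicit ones. The next lemma allows us to count at a degenerate $\lambda^*$ instead, provided that the rank of $df_G$ is still full at the chosen points.

**Lemma 6.** Let $G$ be a graph with $|E|=2n-3$, and let $q^1,\dots,q^N$ $(N\ge1)$ be pairwise non-congruent realizations with $f_G(q^i)=\lambda^*$ for all $i$ and $\operatorname{rank}df_G(q^i)=2n-3$. Then $G$ is rigid and $c(G)\ge N$.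

*Proof.* The generic rank is at least $2n-3$, hence equal to it by (F2), and $G$ is rigid by (F1). Let $g(q)$ be the vector of squared distances of all pairs of vertices. The $g(q^i)$ are distinct, so there are open neighborhoods $U_i$ of $q^i$ with pairwise disjoint images $g(U_i)$. Shrink them so that $df_G$ has rank $2n-3=|E|$ on $U_i$. Then $f_G$ is a submersion on $U_i$, hence an open map there. So $W=\bigcap_if_G(U_i)$ is an open neighborhood of $\lambda^*$. The set $U_1\cap f_G^{-1}(W)$ is open and contains $q^1$. It contains a generic $p$, since the non-generic points lie in a countable union of zero sets of nonzero rational polynomials, which is a null set. For each $i$ there is $p^i\in U_i$ with $f_G(p^i)=f_G(p)$. The $p^i$ are equivalent to $p$, and pairwise non-congruent as the $g(U_i)$ are disjoint. $\square$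

The degenerate fiber we use has many edges of squared length $0$. Such an edge has ends with equal $z$ ("red") or equal $w$ ("blue"), so realizations become edge colorings.

## 10. Pinned graphs and good colorings

**Definition (pinned graph).** A pinned graph $F$ consists of $s$ free vertices, $\pi\ge2$ pins, and $2s$ edges: free–free edges, forming a simple graph, and free–pin edges, each pin lying on exactly one edge. For a red/blue coloring of $E(F)$, the *red (blue) components* are the components of the graph formed by the red (blue) free–free edges on the set of all free vertices.

**Definition (good coloring).** The coloring is good if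

1. the red free–free edges and the blue free–free edges each form a forest, and each red (blue) component is incident with exactly one red (blue) pin edge;
2. the ends of each red free–free edge lie in different blue components, and the ends of each blue free–free edge lie in different red components.

The pin on the unique red pin edge of a red component is called *the pin of that component*, and similarly for blue. Since each pin lies on only one edge, different red components have different pins, and likewise for blue. A component with $k$ vertices accounts for $k-1$ tree edges and one pin edge, so there are exactly $s$ red and $s$ blue edges. Let $D_F$ be the number of good colorings.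

**Example 1.** One free vertex, two pins, two edges. The two edges must get different colors, and both ways are good, so $D_F=2$.

**Example 2.** Three free vertices $a,b,c$ forming a triangle, with one pin at each. A monochromatic triangle violates (1). If, say, $ab,bc$ are red and $ac$ is blue, then the ends of $ac$ lie in one red component, which violates (2). So $D_F=0$. The reason for condition (2) is visible here: red edges force equal $z$, blue edges equal $w$, so $a$ and $c$ would be placed at the same point, and the row of $df_G$ for the edge $ac$ would vanish.

**Lemma 7.** If $D_F\ge1$, then $m(n)\ge D_F^{\,h}$ for all $h\ge1$ and $n\ge\pi+1+hs$.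

For Example 1 this says $m(n)\ge2^{n-3}$ (with $h=n-3$), the same bound as the fan. In general, $h$ copies share the same pins, so the pins cost a bounded number of vertices, and what matters is $D_F^{1/s}$.

*Proof.* **Step 1: the graph.** Let $B$ be a set of $n-hs\ge\pi+1\ge3$ vertices containing the pins, and $H_0$ a minimally rigid graph on $B$, as built in (F5). Let $G$ be $H_0$ together with $h$ disjoint copies of the free part of $F$, all attached to the same pins. Then $G$ has $n$ vertices and $2|B|-3+2sh=2n-3$ edges.

**Step 2: the placements.** Each choice of colorings should give one realization. Place $B$ at a fixed generic realization; distinct vertices of $B$ then have distinct $z$- and distinct $w$-coordinates. Given good colorings $\chi_1,\dots,\chi_h$, place a free vertex $t$ of the $j$-th copy at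
$$(z_t,w_t)=(z_b,w_{b'}), \tag{10}$$
where $b$ is the pin of the red component of $t$ in $\chi_j$, and $b'$ the pin of its blue component.

**Step 3: all placements lie in one fiber.** The ends of a red free–free edge are in the same red component and have equal $z$. A red pin edge $tb$ has $b$ the pin of the red component of $t$, so $z_t=z_b$. Likewise blue edges have $w$-difference $0$. So all edges in the copies have squared length $0$, and all $D_F^{\,h}$ realizations have the same image $\lambda^*$ under $f_G$.

**Step 4: full rank.** The row of an edge $e$ is $w_e\,dz_e+z_e\,dw_e$. In one copy, restrict its $2s$ rows to its $2s$ variables. A red free–free edge $tt'$ gives $(w_t-w_{t'})(dz_t-dz_{t'})$, and $w_t\ne w_{t'}$, because by (2) $t$ and $t'$ lie in different blue components, which have different pins. A red pin edge $tb$ gives $(w_t-w_b)\,dz_t$. Here $w_t\ne w_b$: the only edge at $b$ in this copy is red, so $b$ is not the pin of the blue component of $t$. If all red rows vanish on a vector, then $dz$ is constant on each red component and $0$ at one vertex of it, so $dz=0$. Symmetrically the blue rows force $dw=0$. So this $2s\times2s$ block is invertible. The rows of $H_0$ involve only variables of $B$ and have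 rank $2|B|-3$, and rows of one copy involve no variables of another. So the matrix is block triangular, and $\operatorname{rank}df_G=2|B|-3+2sh=2n-3$.

**Step 5: the placements are pairwise non-congruent.** Suppose two of them are congruent. They agree on $B$, which contains three affinely independent points. By the three-point remark of Section 3 they agree on every free vertex. But positions determine the colorings: *an edge of a copy is red if and only if its ends have equal $z$-coordinate.* Red edges do. A blue free–free edge has its ends in different red components by (2), hence with different red pins. For a blue pin edge $tb$, the red pin of $t$ is different from $b$, whose only edge in the copy is blue. So the two choices of colorings coincide.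

Lemma 6 with $N=D_F^{\,h}$ gives $c(G)\ge D_F^{\,h}$. $\square$

## 11. Where the factor 3 comes from: Eulerian orientations

By Lemma 7 we want pinned graphs with $D_F^{1/s}$ close to $3$. In a good coloring, orient every edge toward the pin of its component, in its own color. Each free vertex then has exactly one red and one blue out-edge. If there are few pins, then there are nearly $2s$ free–free edges, so the average degree in the free part is nearly $4$. So consider a $4$-regular graph in which each vertex has out-degree $2$, hence in-degree $2$, and color one out-edge of each vertex red and the other blue. The colorings contribute $2^s$. The orientations contribute the following.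

**Lemma 8.** A $4$-regular graph $\Gamma$ on $s$ vertices has at least $2(3/2)^s$ orientations with all in- and out-degrees $2$ (Eulerian orientations).

*Proof.* Let $\epsilon$ be their number. A transition system is a pairing of the four edge-ends at each vertex; there are $3^s$ of them. Each decomposes $E(\Gamma)$ into at least one closed trail. Orienting the trails, each in one of two directions, gives at least $2$ Eulerian orientations in which every pair consists of an in-end and an out-end. Conversely, each Eulerian orientation is compatible in this way with exactly $2^s$ transition systems, since at each vertex the two in-ends can be matched to the two out-ends in two ways. So $2^s\epsilon\ge2\cdot3^s$. $\square$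

So there are at least $2^s\cdot2(3/2)^s=2\cdot3^s$ such oriented colorings. They are not good colorings: following red out-edges one ends in a directed red cycle, which violates (1) (and there are no pins yet). We must cut some edges and replace them by pins. Two things must then be controlled: the number of cuts must be a small proportion of $s$, so that little information is lost, and the monochromatic components must be small compared with the girth, so that (2) holds.

## 12. Four-regular graphs of large girth

**Lemma 9.** For every sufficiently large prime $\ell$ there is a simple $4$-regular graph $\Gamma_\ell$ with $s$ vertices, $\ell\le s<\ell^3$, and girth at least $\log(\ell-1)/\log(1+\sqrt2)$.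

*Proof.* Let $\ell$ be odd, $X=\begin{pmatrix}1&2\\0&1\end{pmatrix}$, $Y=\begin{pmatrix}1&0\\2&1\end{pmatrix}$. By Sanov's theorem, $X$ and $Y$ freely generate a free subgroup of $SL_2(\mathbb Z)$. Here is a short argument. For $k\ne0$, $X^k$ maps a vector $(a,b)$ with $|a|<|b|$ to one with $|a|>|b|$, since $|a+2kb|\ge2|b|-|a|>|b|$. Symmetrically $Y^k$ maps vectors with $|a|>|b|$ to vectors with $|a|<|b|$. So a reduced word that begins and ends with a nonzero power of $X$ maps vectors with $|a|<|b|$ to vectors with $|a|>|b|$, and is not $I$. Any other nonempty reduced word $W$ becomes such a word after replacing it by $X^jWX^{-j}$ with $j\ne0$ chosen so that no power of $X$ at either end cancels completely. So $W\ne I$.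

Let $\Gamma_\ell$ be the Cayley graph, with respect to $X^{\pm1},Y^{\pm1}$, of the subgroup of $SL_2(\mathbb F_\ell)$ generated by the reductions of $X$ and $Y$. Let $W$ be a nonempty reduced word of length $L$ that is trivial mod $\ell$. Over $\mathbb Z$ we have $W\ne I$, so some entry of $W-I$ is a nonzero multiple of $\ell$. The operator norm of $X$ is $1+\sqrt2$, because $X^TX=\begin{pmatrix}1&2\\2&5\end{pmatrix}$ has trace $6$, determinant $1$, and largest eigenvalue $3+2\sqrt2=(1+\sqrt2)^2$. The same holds for $X^{-1},Y,Y^{-1}$. An entry is at most the norm in absolute value, so $(1+\sqrt2)^L+1\ge\ell$, that is, $L\ge\log(\ell-1)/\log(1+\sqrt2)$. For large $\ell$ this excludes $L\le2$, so the four generators are distinct mod $\ell$ and different from $I$, and $\Gamma_\ell$ is simple and $4$-regular. A cycle of length $L$ spells a reduced word of length $L$ that is trivial mod $\ell$, so the girth is as claimed. Finally, the reduction of $X$ has order $\ell$, and $|SL_2(\mathbb F_\ell)|=\ell^3-\ell$, so $\ell\le s<\ell^3$. $\square$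

## 13. Cutting cycles and large trees

Let $H$ be the binary entropy function, $H(\alpha)=-\alpha\log_2\alpha-(1-\alpha)\log_2(1-\alpha)$. For $0<\alpha\le\frac12$ and a positive integer $K$ we use
$$\sum_{j\le\alpha K}\binom Kj\le2^{KH(\alpha)}. \tag{11}$$
Indeed $1\ge\sum_{j\le\alpha K}\binom Kj\alpha^j(1-\alpha)^{K-j}$, and for $j\le\alpha K$ we have $\alpha^j(1-\alpha)^{K-j}\ge\alpha^{\alpha K}(1-\alpha)^{(1-\alpha)K}=2^{-KH(\alpha)}$, since $\alpha/(1-\alpha)\le1$.

**Proposition 10.** Let $M\ge3$ and let $\Gamma$ be a simple $4$-regular graph with $s$ vertices and girth $>2M$. Then there is a pinned graph $F$ with $s$ free vertices, $2\le\pi\le3s/M$ pins, and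
$$D_F\ge2\cdot3^s\,2^{-\eta_Ms},\qquad\eta_M=2H\!\left(\frac3{2M}\right)+\frac3M. \tag{12}$$

*Proof.* Call *structure* an Eulerian orientation of $\Gamma$ together with a red/blue coloring of the edges in which each vertex has one red and one blue out-edge. By Lemma 8 there are at least $2\cdot3^s$ structures.

**Step 1: cut the monochromatic cycles.** This makes the colors forests. In the red graph each vertex has exactly one out-edge and at most two in-edges. A connected component has as many edges as vertices, so it contains exactly one cycle; following out-edges one arrives at a directed cycle, so this is the one. Its length exceeds $2M$. Hence each red component has more than $2M$ vertices, and there are at most $s/(2M)$ of them, and at least one. Cut one edge on each red cycle. The remaining red edges form in-trees, with edges directed toward the root, in which every vertex has at most two children.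

**Step 2: cut the large trees.** This makes components small relative to the girth. The *subtree* of a vertex is the vertex together with its descendants in the current in-tree. Repeat the following as long as possible. *Choose a non-root vertex $t$ of a current red tree whose subtree has at least $M$ vertices, while no proper descendant of $t$ has a subtree with at least $M$ vertices; cut the red out-edge of $t$.* A step is possible exactly when some non-root vertex has a subtree of size at least $M$, since one may then take such a vertex with minimal subtree. Each step splits off a tree with root $t$ and at least $M$ vertices. None of its non-root vertices has a subtree of size $\ge M$, so this tree is never cut again. Hence the trees split off in different steps are vertex-disjoint, the procedure stops, and there are at most $s/M$ steps. At the end every non-root vertex has a subtree with at most $M-1$ vertices. A root has at most two children, so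
$$\text{each red tree has at most }1+2(M-1)=2M-1\text{ vertices}. \tag{13}$$
The number of red cuts is at most $\frac s{2M}+\frac sM=\frac{3s}{2M}$. Do the same for blue. In total, at least $2$ edges (one red, one blue) and at most $3s/M$ edges are cut. Make all choices by a fixed rule, say by fixed orderings of the vertices and edges of $\Gamma$, so that the cuts are a function of the structure.

**Step 3: the pinned graph and its good coloring.** Record the set $D$ of cut edges together with their tails. Let $F$ be obtained from $\Gamma-D$ by adding, for each cut edge, a new pin joined to the tail of that edge. Then $F$ has $s$ free vertices, $|D|$ pins and $2s$ edges, and it depends only on $D$ with its tails. Color the uncut edges as in the structure, and each pin edge with the color of its cut edge. This coloring is good.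

* *Condition (1).* Each red component is an in-tree. Each vertex is the tail of exactly one red edge, and in the component this edge has been cut exactly for the root. So the component has exactly one red pin edge. The same holds for blue.
* *Condition (2).* If the ends of a red free–free edge lay in the same blue component, then by the blue version of (13) this edge and a blue path with at most $2M-2$ edges would form a cycle of length at most $2M-1$ in the simple graph $\Gamma$, contradicting girth $>2M$. The other case is symmetric.

**Step 4: count.** We check that little information is lost. Fix a recorded datum ($D$ with tails). A structure producing it is recovered from the good coloring of $F$: the uncut edges have their colors there and are oriented toward the pin of their component in their own color; the colors of cut edges are those of the pin edges, and their orientations are given by the tails. So $D_F$ is at least the number of structures producing the datum. Since $\Gamma$ has $2s$ edges and $\frac3{2M}\le\frac12$, (11) with $K=2s$, $\alpha=\frac3{2M}$ bounds the number of data by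
$$\sum_{j\le3s/M}\binom{2s}j2^j\le2^{2sH(3/(2M))+3s/M}=2^{\eta_Ms}.$$
By the pigeonhole principle some datum is produced by at least $2\cdot3^s2^{-\eta_Ms}$ structures, and by at least one, and its $F$ satisfies (12) and $D_F\ge1$. $\square$

## 14. The limit, and its rate

**No $k<3$ works.** Suppose $m(n)=O(k^n)$. Since $k>0$, after enlarging the constant we have $m(n)\le Ck^n$ for all $n\ge2$. For $M\ge3$ choose $\Gamma$ by Lemma 9 with girth $>2M$, and then $F$ by Proposition 10; now $s$ and $\pi$ are fixed. By Lemma 7, $D_F^{\,h}\le Ck^{\pi+1+hs}$ for all $h\ge1$. Take $h$-th roots and let $h\to\infty$:
$$k\ge D_F^{1/s}\ge3\cdot2^{-\eta_M}.$$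
As $M\to\infty$ we have $\eta_M\to0$, so $k\ge3$.

**The quantitative form.** Here $s$ must grow with $n$, but slowly. For large $n$ there is a prime $\ell\in[\frac12n^{1/6},n^{1/6}]$ by Bertrand's postulate. Apply Lemma 9: $s<\ell^3\le\sqrt n$, and the girth is at least $\log(\ell-1)/\log(1+\sqrt2)$, which is at least a positive constant times $\log n$. Let $M$ be the largest integer with $2M<\log(\ell-1)/\log(1+\sqrt2)$. Then $M\ge c\log n$ with an absolute $c>0$, and $M\ge3$ for large $n$. Take $F$ from Proposition 10, so $\pi\le3s/M\le s$. With $h=\lfloor(n-\pi-1)/s\rfloor$, which is at least $1$ for large $n$,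
$$n-2\sqrt n\le n-\pi-s\le hs\le n,$$
and $n\ge\pi+1+hs$. By Lemma 7 and (12),
$$m(n)\ge D_F^{\,h}\ge3^{hs}2^{-\eta_Mhs}\ge3^{\,n-2\sqrt n}\,2^{-\eta_Mn}.$$
For $0<\alpha\le\frac12$ the inequality $\ln\frac1{1-\alpha}\le\frac\alpha{1-\alpha}$ gives $(1-\alpha)\log_2\frac1{1-\alpha}\le\alpha\log_2e<2\alpha$, so $H(\alpha)\le\alpha\log_2\frac1\alpha+2\alpha$. With $\alpha=\frac3{2M}$ and $M\ge c\log n$,
$$\eta_M=O\!\left(\frac{\log M}M\right)=O\!\left(\frac{\log\log n}{\log n}\right),$$
because $(\log M)/M$ is decreasing for $M\ge3$. The term $2\sqrt n$ is absorbed, and $m(n)\ge3^{\,n-O(n\log\log n/\log n)}$. This proves Theorem 2. $\blacksquare$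

**Proof of the Main Theorem.** By Theorem 1, $m(n)\le3^{n-3}$ for $n\ge3$ and $m(2)=1$, so $m(n)=O(3^n)$. By Theorem 2, $m(n)=O(k^n)$ fails for every $k<3$. So the smallest $k$ exists and equals $3$. The upper bound $3^{n-3}$ and the lower bound of Theorem 2 together give $\lim m(n)^{1/n}=3$. $\blacksquare$
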